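\title{Free subgroups of 1-smooth pro-$p$ groups}

\begin{abstract}
A pro-$p$ group $G$ with a continuous homomorphism $\theta\colon G\to\mathrm{GL}_1(\mathbb{Z}_p)$ is 1-smooth if for every closed subgroup $H$ the maps $H^1(H,\mathbb{Z}_p(1)/p^n)\to H^1(H,\mathbb{Z}_p(1)/p)$ are onto. We prove the conjecture that a torsion-free 1-smooth pro-$p$ group is either locally uniformly powerful or contains a closed non-abelian free pro-$p$ group. The problem reduces to $\ker\theta$, a group all of whose closed subgroups have torsion-free abelianization. In a finitely generated group $G$ of this kind we show that a character $b$ with $b\cup x\neq0$ for all $x\notin\langle b\rangle$ is non-zero on the center. When the center is trivial, this allows us to remove the relations of any $n$-tuple of elements, $n<d(G)$, step by step by small perturbations, and the tuples that generate a free pro-$p$ group of rank $n$ form a dense $G_\delta$.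
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime. Throughout, homomorphisms of pro-$p$ groups are continuous, subgroups are closed, and generators are meant topologically.

\subsection*{The problem}

A \emph{pro-$p$ pair} $(G,\theta)$ consists of a pro-$p$ group $G$ and a homomorphism $\theta\colon G\to\mathrm{GL}_1(\mathbb{Z}_p)=\mathbb{Z}_p^\times$. Let $\mathbb{Z}_p(1)$ be the $G$-module $\mathbb{Z}_p$ with action $g.v=\theta(g)v$. The pair is \emph{Kummerian} if the canonical map
\[
H^1(G,\mathbb{Z}_p(1)/p^n)\longrightarrow H^1(G,\mathbb{Z}_p(1)/p)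
\]
is surjective for every $n\ge1$, and it is \emph{1-smooth} if $(H,\theta|_H)$ is Kummerian for every closed subgroup $H$ of $G$.

Since $G$ is pro-$p$, the composite $G\to\mathbb{Z}_p^\times\to\mathbb{F}_p^\times$ is trivial. So $\theta\equiv1\bmod p$, the target of the map above is $\mathrm{Hom}(G,\mathbb{F}_p)$, and the Kummerian condition says that every character $G\to\mathbb{F}_p$ is the reduction of a continuous map $c\colon G\to\mathbb{Z}/p^n$ with $c(gh)=c(g)+\theta(g)c(h)$.

The name comes from Kummer theory. Let $K$ be a field containing a root of unity of order $p$, let $G$ be the Galois group of its maximal $p$-extension $K(p)$, and let $\theta$ describe the action of $G$ on the roots of unity of $p$-power order. A closed subgroup $H$ is the Galois group of $K(p)$ over a field $L$. The group $K(p)^\times$ is $p$-divisible, so Hilbert's Theorem 90 gives $H^1(H,\mathbb{Z}_p(1)/p^n)=L^\times/L^{\times p^n}$, and the map to be studied is the projection $L^\times/L^{\times p^n}\to L^\times/L^{\times p}$. Hence $(G,\theta)$ is 1-smooth.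

There are two basic families of 1-smooth pairs. A free pro-$p$ group is 1-smooth for every $\theta$: its closed subgroups $H$ are free, so $H^2(H,p\mathbb{Z}_p(1)/p^n)=0$ and the long exact sequence gives the surjectivity. At the other extreme, call $G$ \emph{locally uniformly powerful} if $G\simeq A\rtimes Z$, where $A$ is a free abelian pro-$p$ group (possibly trivial, and of any rank), $Z$ is $\mathbb{Z}_p$ or trivial, and, when $Z\simeq\mathbb{Z}_p$, a fixed generator of $Z$ acts on $A$ as multiplication by a single unit $\lambda\in\mathbb{Z}_p^\times$. The value $\lambda=1$ is allowed, so the trivial group, $\mathbb{Z}_p$ and all free abelian pro-$p$ groups are included. If $A$ and $Z$ are non-trivial, then $\lambda\equiv1\bmod p$, because the pro-$p$ group $Z$ acts on $A/pA\neq0$ through $\mathbb{F}_p^\times$. Such a group is 1-smooth for the character that sends $A$ to $1$ and the generator of $Z$ to $\lambda$; this is part of Theorem \ref{thm:B} below. The second family exhausts the solvable case, by the following known result, which we use without proof.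

\begin{theorem}[known]\label{thm:known}
If $G$ is a solvable torsion-free pro-$p$ group and $(G,\theta)$ is 1-smooth for some $\theta$, then $G$ is locally uniformly powerful.
\end{theorem}

Ware proved that a torsion-free maximal pro-$p$ Galois group of a field containing a root of unity of order $p$ (more generally, a torsion-free Bloch--Kato pro-$p$ group) either contains a free non-abelian closed subgroup or is locally uniformly powerful. We do not use this theorem, but it suggests what to expect: there should be nothing between the two families, and 1-smoothness alone should force the alternative. This is the problem we take from \cite{Quadrelli}.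

\begin{quote}
\textbf{Conjecture.} \emph{Let $G$ be a torsion-free pro-$p$ group which may be endowed with a representation $\theta\colon G\to\mathrm{GL}_1(\mathbb{Z}_p)$ such that $(G,\theta)$ is 1-smooth. Then either $G$ is locally uniformly powerful, or $G$ contains a closed non-abelian free pro-$p$ group.}
\end{quote}

\subsection*{Results}

The conjecture is true. It is the implication (iii)$\Rightarrow$(i) of the next theorem, which also shows that the alternative is exclusive.

\begin{theorem}\label{thm:B}
Let $G$ be a torsion-free pro-$p$ group with $(G,\theta)$ 1-smooth. The following are equivalent: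
\begin{enumerate}
\item[(i)] $G$ is locally uniformly powerful;
\item[(ii)] $G$ is solvable;
\item[(iii)] $G$ has no closed non-abelian free pro-$p$ subgroup;
\item[(iv)] $\ker\theta$ is abelian.
\end{enumerate}
If they fail, then already $\ker\theta$ contains a closed free pro-$p$ group of rank $2$. Conversely, every locally uniformly powerful group is torsion-free and 1-smooth for some $\theta$.
\end{theorem}

On $\ker\theta$ the twist disappears. We call a pro-$p$ group $G$ \emph{ATF} (absolutely torsion-free) if $(G,1)$ is 1-smooth, that is, if $H^1(H,\mathbb{Z}/p^n)\to H^1(H,\mathbb{F}_p)$ is onto for all closed $H\le G$ and all $n$. By Lemma \ref{lem:ATF} this means that every closed subgroup of $G$ has torsion-free abelianization. The substance of Theorem \ref{thm:B} is the following statement.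

\begin{theorem}\label{thm:A}
A non-abelian ATF pro-$p$ group contains a closed free pro-$p$ subgroup of rank $2$.
\end{theorem}

The proof gives more information on finitely generated ATF groups. Write $H^i(U)=H^i(U,\mathbb{F}_p)$, $d(G)=\dim H^1(G)$, and $Z(G)$ for the center.

\begin{theorem}\label{thm:C}
Let $G$ be a finitely generated ATF pro-$p$ group.
\begin{enumerate}
\item[(1)] $Z(G)\cong\mathbb{Z}_p^r$ with $r\le d(G)$, and $G$ has an open subgroup $\mathbb{Z}_p^r\times G_0$ with $Z(G_0)=1$.
\item[(2)] If $Z(G)=1$ and $1\le n<d(G)$, the set of $(u_1,\dots,u_n)\in G^n$ that freely generate a free pro-$p$ group of rank $n$ is a dense $G_\delta$ in $G^n$.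
\item[(3)] For open $U\le G$ and $0\neq b\in H^1(U)$: $\bigl(b\cup x=0\Rightarrow x\in\langle b\rangle\bigr)$ if and only if $b|_{Z(U)}\neq0$.
\end{enumerate}
\end{theorem}

\subsection*{Plan}

Section \ref{sec:ATF} collects elementary properties of ATF groups and deduces Theorem \ref{thm:B} from Theorem \ref{thm:A}. Section \ref{sec:mult} introduces the numerical invariant on which the proof rests, the multiplicity of a character in the abelianization of an open subgroup. Section \ref{sec:model} carries out the construction of free subgroups by hand in the two smallest cases and isolates the obstruction: characters of multiplicity zero, which we call rigid. Sections \ref{sec:cup}--\ref{sec:center} show that rigid characters come from the center. Sections \ref{sec:growth}--\ref{sec:end} carry out the construction in groups with trivial center.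

\section{Conventions and standard facts}\label{sec:conv}

We write $[g,h]=ghg^{-1}h^{-1}$, $[G,G]$ for the closed commutator subgroup, $G^{ab}=G/[G,G]$, and ``f.g.''\ for topologically finitely generated. We have $H^1(G)=\mathrm{Hom}(G,\mathbb{F}_p)$, and its elements are called characters. The following facts are used freely.

\medskip\noindent\emph{Generators and chains.} A pro-$p$ group $G$ is f.g.\ if and only if $d(G)$ is finite, and then $d(G)=d(G^{ab})$ is the minimal number of generators. Open subgroups of f.g.\ groups are f.g. A torsion-free group with $d(G)\le1$ is $\mathbb{Z}_p$ or trivial. Every open subgroup is reached from $G$ by a finite chain of subgroups, each normal of index $p$ in the previous one, that is, the kernel of a non-zero character of the previous one. If $0\neq\chi\in H^1(G)$, the kernel of restriction $H^1(G)\to H^1(\ker\chi)$ is $\langle\chi\rangle$.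

\medskip\noindent\emph{Free groups.} Closed subgroups of free pro-$p$ groups are free pro-$p$, a free pro-$p$ group has $H^2=0$ with finite $p$-primary coefficients, and an open subgroup of index $i$ in a free pro-$p$ group of rank $n$ has rank $1+(n-1)i$ (Schreier's formula).

\medskip\noindent\emph{Limits.} For a filtered decreasing family of closed subgroups, $H^i(\bigcap V_\alpha)=\varinjlim H^i(V_\alpha)$, compatibly with cup products. In particular $H^i(H)=\varinjlim H^i(U)$ over the open subgroups $U\supseteq H$. Thus a class on the intersection comes from some member of the family, and a class that vanishes on the intersection vanishes on some member.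

\medskip\noindent\emph{Cup products.} For $x,y\in H^1(G)$ the class $x\cup y\in H^2(G)$ is represented by $(g,h)\mapsto x(g)y(h)$. So $x\cup y=0$ if and only if there is a continuous $c\colon G\to\mathbb{F}_p$ with
\begin{equation}\label{eq:cup}
c(gh)=c(g)+c(h)+x(g)y(h)\qquad(g,h\in G).
\end{equation}
Comparing $c(gh)$ with $c(hg)$ gives:
\begin{equation}\label{eq:commute}
x\cup y=0\ \text{ and }\ gh=hg\quad\Longrightarrow\quad x(g)y(h)=x(h)y(g).
\end{equation}

\medskip\noindent\emph{Corestriction.} Let $U\le G$ be open, with right transversal $\mathcal{T}$, and write $\overline{tg}\in\mathcal{T}$ for the representative of $Utg$. The transfer is the homomorphism $G\to U^{ab}$, $g\mapsto\prod_{t\in\mathcal{T}}tg\,\overline{tg}^{\,-1}$. For a homomorphism $\varphi$ from $U$ to $\mathbb{Z}_p$, $\mathbb{Q}_p$ or $\mathbb{F}_p$, the corestriction $\mathrm{cor}\,\varphi$ is its composition with the transfer; this is compatible with reduction mod $p$. If $U$ is normal, $G/U$ acts on homomorphisms out of $U$ by $(g\varphi)(u)=\varphi(g^{-1}ug)$. Then $\mathrm{cor}\,\mathrm{res}=[G:U]$,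 and $\mathrm{res}\,\mathrm{cor}=\sum_{g\in G/U}g$ for $U$ normal. There is also a corestriction $H^2(U)\to H^2(G)$, and the projection formula $\mathrm{cor}(x\cup\mathrm{res}\,y)=\mathrm{cor}(x)\cup y$ holds, with its mirror image. If $z\in U$ is central in $G$, then $\overline{tz}=t$ and $tzt^{-1}=z$, so the transfer sends $z$ to $z^{[G:U]}$.

\section{ATF groups and the reduction to $\theta=1$}\label{sec:ATF}

\begin{lemma}\label{lem:ATF}
For a pro-$p$ group $H$, the pair $(H,1)$ is Kummerian if and only if $H^{ab}$ is torsion-free.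
\end{lemma}

\begin{proof}
Let $M=\mathrm{Hom}(H,\mathbb{Q}_p/\mathbb{Z}_p)$, the Pontryagin dual of $H^{ab}$. Multiplication by $p$ is injective on $H^{ab}$ if and only if $M=pM$. Identify $\mathbb{Z}/p^n$ with $p^{-n}\mathbb{Z}/\mathbb{Z}$; then $H^1(H,\mathbb{Z}/p^n)\to H^1(H,\mathbb{F}_p)$ becomes multiplication by $p^{n-1}$ from $M[p^n]$ to $M[p]$. It is onto if $M=pM$. Conversely, suppose it is onto for all $n$, and let $m\in M$ be killed by $p^k$. We show $m\in pM$ by induction on $k$, the case $k=0$ being trivial. We have $p^{k-1}m=p^ky$ for some $y\in M$, so $m-py$ is killed by $p^{k-1}$ and lies in $pM$.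
\end{proof}

So $G$ is ATF if and only if $H^{ab}$ is torsion-free for all closed $H\le G$. Closed subgroups of ATF groups are ATF, and ATF groups are torsion-free, since a finite cyclic subgroup is its own abelianization. If $H$ is f.g.\ and ATF, then
\begin{equation}\label{eq:free-ab}
H^{ab}\cong\mathbb{Z}_p^{d(H)},\qquad H^1(H)=\mathrm{Hom}(H,\mathbb{Z}_p)/p;
\end{equation}
in particular every $\chi\in H^1(H)$ has a lift $\hat\chi\in\mathrm{Hom}(H,\mathbb{Z}_p)$.

\begin{example}\label{ex:ATF}
Torsion-free abelian pro-$p$ groups and free pro-$p$ groups $F$ are ATF. So is $\mathbb{Z}_p\times F$: a closed subgroup $H$ is a central extension of its image $F'\le F$ by $H\cap\mathbb{Z}_p$, which splits because $F'$ is free, so $H\cong(H\cap\mathbb{Z}_p)\times F'$.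

The group of upper unitriangular $3\times3$ matrices over $\mathbb{Z}_p$ is torsion-free, non-abelian and nilpotent, with abelianization $\mathbb{Z}_p^2$. It is not ATF: in the subgroup $H$ of matrices with $(1,2)$-entry in $p\mathbb{Z}_p$, the commutator subgroup consists of the central matrices with $(1,3)$-entry in $p\mathbb{Z}_p$, so $H^{ab}$ has an element of order $p$. Thus in Theorem \ref{thm:A} it is not enough to assume that $G$ and $G^{ab}$ are torsion-free.
\end{example}

\begin{lemma}\label{lem:alt}
If $H$ is f.g.\ ATF, then $x\cup x=0$ for all $x\in H^1(H)$. Hence $x\cup y=-y\cup x$.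
\end{lemma}

\begin{proof}
Let $\hat x$ lift $x$. Since $\binom{a+a'}{2}=\binom{a}{2}+\binom{a'}{2}+aa'$ for $a,a'\in\mathbb{Z}_p$, the map $c=\binom{\hat x}{2}\bmod p$ satisfies \eqref{eq:cup} with $y=x$. Expanding $(x+y)\cup(x+y)=0$ gives the second claim.
\end{proof}

The next lemma says that commutation in an ATF group can be tested in open subgroups.

\begin{lemma}\label{lem:roots}
Let $G$ be ATF.
\begin{enumerate}
\item[(a)] If $q=p^k$ and $[g^q,h]=1$, then $[g,h]=1$.
\item[(b)] If $U\le G$ is open, then $Z(U)=Z(G)\cap U$; and if $U$ is abelian, then $G$ is abelian.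
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $g'=hgh^{-1}$ and $H=\langle g,g'\rangle$. Then $g'^q=g^q$, and $H^{ab}$ is torsion-free, so $g$ and $g'$ have the same image in $H^{ab}$. Hence $d(H)\le1$, so $H$ is $\mathbb{Z}_p$ or trivial, and $g^q=g'^q$ gives $g=g'$.

(b) Let $q$ be the index of an open normal subgroup of $G$ contained in $U$, so that $g^q\in U$ for all $g\in G$. If $z\in Z(U)$, then $[g^q,z]=1$, so $[g,z]=1$. If $U$ is abelian, then $U=Z(U)\le Z(G)$, so $[g^q,h]=1$ and $[g,h]=1$ for all $g,h\in G$.
\end{proof}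

\begin{lemma}\label{lem:solv}
A solvable ATF group is abelian.
\end{lemma}

\begin{proof}
By Theorem \ref{thm:known} the group is $A\rtimes Z$ with scalar $\lambda$. If it is not abelian, then $A\neq0$, $Z\cong\mathbb{Z}_p$ and $0\neq\lambda-1\in p\mathbb{Z}_p$. The abelianization is $A/(\lambda-1)A\times Z$, and $A/(\lambda-1)A$ is a non-zero torsion group. This contradicts Lemma \ref{lem:ATF}.
\end{proof}

Theorem \ref{thm:known} enters the paper only here and in the implication (iv)$\Rightarrow$(i) below.

\begin{proof}[Proof of Theorem \ref{thm:B}, assuming Theorem \ref{thm:A}]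
(i)$\Rightarrow$(ii): $A\rtimes Z$ is metabelian.

(ii)$\Rightarrow$(iii): a free pro-$p$ subgroup of $G$ is ATF and solvable, hence abelian by Lemma \ref{lem:solv}.

(iii)$\Rightarrow$(iv): $K=\ker\theta$ is ATF, because $\theta|_K=1$. If $K$ is non-abelian, Theorem \ref{thm:A} gives a closed free pro-$p$ subgroup of rank $2$ in $K$. This also proves the statement about the case where the conditions fail.

(iv)$\Rightarrow$(i): $G/K\cong\theta(G)$ is abelian, so $G$ is solvable, and Theorem \ref{thm:known} applies.

For the converse let $G=A\rtimes Z$ be locally uniformly powerful. It is torsion-free, as $A$ and $Z$ are. If $A=0$ or $Z=1$, then $G$ is torsion-free abelian, hence 1-smooth for $\theta=1$. Otherwise $\lambda\equiv1\bmod p$; let $\theta(A)=1$ and $\theta(z)=\lambda$ for the fixed generator $z$ of $Z$. Let $H\le G$ be closed and $A'=H\cap A$. If $H=A'$, then $\theta|_H=1$ and Lemma \ref{lem:ATF} applies. If not, the image of $H$ in $Z$ is generated by some $z^k$, $0\neq k\in\mathbb{Z}_p$. Choose $h\in H\cap Az^k$. Then $\langle h\rangle\cong\mathbb{Z}_p$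 maps isomorphically onto $\langle z^k\rangle$, so $H=A'\rtimes\langle h\rangle$, and $h$ acts on $A'$ as $\lambda^k=\theta(h)$. Let $\chi\in H^1(H)$ and $n\ge1$. Lift $\chi|_{A'}$ to a homomorphism $c\colon A'\to\mathbb{Z}/p^n$ by Lemma \ref{lem:ATF}. Since $\langle h\rangle$ is free on $h$, there is a cocycle $c\colon\langle h\rangle\to\mathbb{Z}_p(1)/p^n$ whose value at $h$ lifts $\chi(h)$. Put $c(ah^i)=c(a)+c(h^i)$ for $a\in A'$, $i\in\mathbb{Z}_p$. As $c(h^ia'h^{-i})=\theta(h^i)c(a')$, we get from $ah^i\cdot a'h^j=a(h^ia'h^{-i})\cdot h^{i+j}$ that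
\[
c(ah^i\cdot a'h^j)=c(a)+\theta(h^i)c(a')+c(h^i)+\theta(h^i)c(h^j)=c(ah^i)+\theta(ah^i)\,c(a'h^j).
\]
So $c$ is a cocycle $H\to\mathbb{Z}_p(1)/p^n$. Its reduction mod $p$ is a homomorphism that agrees with $\chi$ on $A'$ and on $h$, so it is $\chi$. Thus $(G,\theta)$ is 1-smooth.
\end{proof}

\begin{remark}
For odd $p$ the hypothesis that $G$ is torsion-free is automatic: $1+p\mathbb{Z}_p$ is torsion-free, so an element of finite order lies in the ATF group $\ker\theta$. For $p=2$ it is needed. The group $G=\langle\sigma\rangle$ of order $2$ with $\theta(\sigma)=-1$ is 1-smooth, because $c(\sigma)=1$ defines a cocycle into $\mathbb{Z}_2(1)/2^n$; it is not locally uniformly powerful and has no non-abelian free subgroup.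
\end{remark}

The rest of the paper proves Theorems \ref{thm:A} and \ref{thm:C}; the character $\theta$ does not appear again.

\section{Multiplicities}\label{sec:mult}

In a f.g.\ ATF group $U$ the abelianization of an open normal subgroup $W$ is a lattice, so little is lost by passing to characteristic zero, where the action of the finite group $U/W$ is semisimple. We record how often each one-dimensional character of $U$ occurs.

Let $E=\overline{\mathbb{Q}}_p$ and put $\mathrm{Hom}(W,E):=\mathrm{Hom}(W,\mathbb{Q}_p)\otimes_{\mathbb{Q}_p}E$. This is a representation of $U/W$ of dimension $d(W)$, dual to $W^{ab}\otimes_{\mathbb{Z}_p}E$ with the conjugation action. If $W_1\le W$ is also open and normal in $U$, restriction is a $U$-equivariant isomorphism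
\begin{equation}\label{eq:res-iso}
\mathrm{Hom}(W,E)\longrightarrow\mathrm{Hom}(W_1,E)^{W},
\end{equation}
with inverse $[W:W_1]^{-1}\mathrm{cor}$, since $\mathrm{cor}\,\mathrm{res}$ and, on invariants, $\mathrm{res}\,\mathrm{cor}$ are both multiplication by $[W:W_1]$.

\begin{definition}
Let $U$ be f.g.\ ATF and $\xi\colon U\to E^\times$ a character of finite order (necessarily a power of $p$). The \emph{multiplicity} of $\xi$ is
\[
m(U,\xi)=\dim_E\{\varphi\in\mathrm{Hom}(W,E):g\varphi=\xi(g)\varphi\text{ for all }g\in U\},
\]
where $W\le\ker\xi$ is any open normal subgroup of $U$. Fix a primitive $p$-th root of unity $\zeta\in E$. For $0\neq\chi\in H^1(U)$ write $m(U,\chi)=m(U,\zeta^\chi)$.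
\end{definition}

The number does not depend on $W$: if $W_1\le W\le\ker\xi$, the $\xi$-eigenvectors in $\mathrm{Hom}(W_1,E)$ are fixed by $W$, so \eqref{eq:res-iso} identifies the two eigenspaces, and any two choices of $W$ are compared through their intersection. Taking $W=U$ gives $m(U,1)=d(U)$. When no confusion is possible we write $m(V,\xi)$ for $m(V,\xi|_V)$.

\begin{lemma}\label{lem:mult}
Let $U$ be f.g.\ ATF and $\xi$ a finite-order character of $U$.
\begin{enumerate}
\item[(a)] $m(U,\xi^i)=m(U,\xi)$ for $i$ prime to $p$. In particular $m(U,i\chi)=m(U,\chi)$ for $i\in\mathbb{F}_p^\times$.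
\item[(b)] If $V\le U$ is open, then $m(V,\xi|_V)\ge m(U,\xi)$. In particular $d(V)\ge d(U)$.
\item[(c)] If $U'\trianglelefteq U$ is open and $U/U'$ is abelian, then $m(U',\xi|_{U'})=\sum_\psi m(U,\xi\psi)$, where $\psi$ runs over the characters $U/U'\to E^\times$. In particular, if $0\neq\chi\in H^1(U)$ and $a\in H^1(U)\setminus\langle\chi\rangle$, then $a|_{\ker\chi}\neq0$ and $m(\ker\chi,a)=\sum_{l\in\mathbb{F}_p}m(U,a+l\chi)$.
\item[(d)] $d(\ker\chi)=d(U)+(p-1)\,m(U,\chi)$ for $0\neq\chi\in H^1(U)$.
\end{enumerate}
\end{lemma}

\begin{proof}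
(a) An element $\tau\in\mathrm{Gal}(E/\mathbb{Q}_p)$ acts on $\mathrm{Hom}(W,\mathbb{Q}_p)\otimes E$ by $1\otimes\tau$, commutes with $U$, and maps the $\xi$-eigenspace semilinearly onto the $\tau\circ\xi$-eigenspace. If $\xi$ has order $p^k$, then $\mathrm{Gal}(\mathbb{Q}_p(\mu_{p^k})/\mathbb{Q}_p)=(\mathbb{Z}/p^k)^\times$, so $\xi^i=\tau\circ\xi$ for some $\tau$.

(b) Compute both numbers with one $W\le V\cap\ker\xi$ that is normal in $U$: an eigenvector for $U$ is an eigenvector for $V$.

(c) Take $W=U'\cap\ker\xi$. Then $U/W$ embeds in $U/U'\times U/\ker\xi$ and is abelian, so $\mathrm{Hom}(W,E)$ is the direct sum of the eigenspaces of the characters $\eta$ of $U/W$, of dimensions $m(U,\eta)$. The $\xi|_{U'}$-eigenspace of $U'$ is the sum of those with $\eta|_{U'}=\xi|_{U'}$, and these $\eta$ are the $\xi\psi$. For $U'=\ker\chi$ the $\psi$ are the $\zeta^{l\chi}$.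

(d) Apply (c) with $\xi=1$ and $U'=\ker\chi$, and use (a).
\end{proof}

By (d), the multiplicity of $\chi$ measures how many generators are gained in passing to $\ker\chi$.

\begin{definition}
A character $b\in H^1(U)$ of a f.g.\ ATF group $U$ is \emph{rigid} if $b\neq0$ and $m(U,b)=0$.
\end{definition}

\begin{example}\label{ex:mult}
In $\mathbb{Z}_p^d$ every non-zero character is rigid. In a free group of rank $d$, Schreier's formula gives $d(\ker\chi)=1+(d-1)p=d+(p-1)(d-1)$, so $m=d-1$. Let $U=\langle z\rangle\times F$ with $\langle z\rangle\cong\mathbb{Z}_p$ and $F$ free of rank $r$. If $\chi(z)\neq0$, then $\ker\chi$ maps onto $F$ with kernel $\langle z^p\rangle$, so $\ker\chi\cong\mathbb{Z}_p\times F$ and $\chi$ is rigid. If $\chi\neq0$ and $\chi(z)=0$, then $\ker\chi=\langle z\rangle\times\ker(\chi|_F)$ and $m(U,\chi)=r-1$.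
\end{example}

\section{Removing relations: the two smallest cases}\label{sec:model}

Let $G$ be f.g.\ ATF with $d(G)\ge2$, let $u,v\in G$, and let $\rho\colon F\to G$ be the map from the free pro-$p$ group on $x,y$ with $x\mapsto u$, $y\mapsto v$. We want $\ker\rho=1$. The idea is to move $u$ and $v$ a little so that the kernel is pushed into $[V,V]$ for a suitable open $V\le F$, and to repeat this with smaller and smaller $V$. Each step is linear algebra in a lattice. This section is not used later; it shows the step in two cases.

\medskip\noindent\emph{First case: $V=F$.} Let $f_0\colon F^{ab}=\mathbb{Z}_p^2\to G^{ab}$ be induced by $\rho$. Choose $g_1,g_2\in G$ with independent images in $G^{ab}\cong\mathbb{Z}_p^{d(G)}$, and let $j\colon F^{ab}\to G^{ab}$ send $x,y$ to these images. The elements $u'=g_1^{p^t}u$ and $v'=g_2^{p^t}v$ are close to $u$ and $v$ when $t$ is large, and the new map $\rho'$ induces $f_0+p^tj$. Some $2\times2$ minor of $j$ is non-zero. The same minor of $f_0+Xj$ is a polynomial of degree $2$ in $X$, so it vanishes at $X=p^t$ for at most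 two values of $t$. For all other $t$ we have $\ker\rho'\subseteq[F,F]$.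

\medskip\noindent\emph{Second case: $V$ of index $p$.} Let $\chi\in H^1(G)$ have $\chi(u)=1$ and $\chi(v)=0$. Put $U=\ker\chi$, $C=G/U=\langle\sigma\rangle$ with $\sigma=uU$, $N=1+\sigma+\dots+\sigma^{p-1}$, and $B=U^{ab}$. The group $V=\rho^{-1}(U)$ has rank $p+1$ and is generated by $x^p$ and $y_i=x^iyx^{-i}$, $0\le i<p$. Conjugation by $x$ fixes the class of $x^p$ in $V^{ab}$ and permutes the classes of the $y_i$ cyclically, so $V^{ab}\cong\mathbb{Z}_p\oplus\mathbb{Z}_p[C]$. Put $u'=h_1u$ and $v'=h_2v$ with $h_1,h_2\in U$. Since $u'$ and $u$ act on $B$ in the same way, and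
\[
(h_1u)^p=h_1\cdot uh_1u^{-1}\cdots u^{p-1}h_1u^{-(p-1)}\cdot u^p,
\]
the map $V^{ab}\to B$ induced by $\rho'$ is, with bars for classes in $B$,
\[
x^p\longmapsto\overline{u^p}+N\bar h_1,\qquad y_i\longmapsto\sigma^i\bar v+\sigma^i\bar h_2 .
\]
Now $\mathbb{Q}_p[C]=\mathbb{Q}_p\times\mathbb{Q}_p(\zeta)$, and $B\otimes\mathbb{Q}_p\cong\mathbb{Q}_p^{d(G)}\oplus\mathbb{Q}_p(\zeta)^{m(G,\chi)}$ by Section \ref{sec:mult}, while $V^{ab}\otimes\mathbb{Q}_p\cong\mathbb{Q}_p^2\oplus\mathbb{Q}_p(\zeta)$.

If $m(G,\chi)\ge1$, there is an injective $C$-map $j\colon V^{ab}\to B$. Choose $h_1,h_2$ close to $1$ with $\bar h_1=p^{t-1}j(x^p)$ and $\bar h_2=p^tj(y_0)$. As $j(x^p)$ is fixed by $C$, we have $N\bar h_1=p^tj(x^p)$, so $\rho'$ induces $f_0+p^tj$, where $f_0$ is induced by $\rho$. The argument with minors shows that this is injective for large $t$, and then $\ker\rho'\subseteq[V,V]$.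

If $\chi$ is rigid, then $C$ acts trivially on the lattice $B$, and $y_1y_0^{-1}=[x,y]$ goes to $0$ in $B$ for every choice of $h_1,h_2$. The method stops, as it must when $G=\mathbb{Z}_p^d$.

\medskip
Three tasks remain. We must get rid of rigid characters; Example \ref{ex:mult} suggests that they are caused by the center, and this is Theorem \ref{thm:center}, the longest part of the proof. For a general finite quotient $P=F/V$, every irreducible representation of $P$ must occur in $B\otimes E$ as often as in $V^{ab}\otimes E$, so positive multiplicities must be made large (Section \ref{sec:growth}). And the explicit formulas for $x^p$ and $y_i$ must be replaced by a formalism that works for any $V$, namely derivations (Section \ref{sec:push}).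

\section{Cup products and multiplicities}\label{sec:cup}

Multiplicities are defined in characteristic zero and behave well under passage to subgroups. To compare different characters of one group we need a bilinear structure. The link is Proposition \ref{prop:cup}, which reads $m(G,\chi)$ off the cup product. The difficulty is that the rational representation $\mathrm{Hom}(\ker\chi,\mathbb{Q}_p)$ does not in general determine the reduction mod $p$ of the lattice $\mathrm{Hom}(\ker\chi,\mathbb{Z}_p)$. In an ATF group it does, because the lattice is a permutation module.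

\begin{lemma}\label{lem:lattice}
Let $C=\langle\sigma\rangle$ have order $p$, let $N=\sum_{i=0}^{p-1}\sigma^i$, and let $L$ be a $\mathbb{Z}_p[C]$-module that is f.g.\ and free over $\mathbb{Z}_p$. If $\ker(N|_L)=(\sigma-1)L$, then $L\cong\mathbb{Z}_p^a\oplus\mathbb{Z}_p[C]^m$ for some $a,m\ge0$.
\end{lemma}

\begin{proof}
The quotient $L/L^C\cong(\sigma-1)L$ is torsion-free and killed by $N$. So it is a free module over the discrete valuation ring $\mathbb{Z}_p[C]/(N)=\mathbb{Z}_p[\zeta]$, whose maximal ideal is $(\zeta-1)$. Let $a_1,\dots,a_m\in L$ map to a $\mathbb{Z}_p[\zeta]$-basis. We claim that $Na_1,\dots,Na_m$ are independent in $L^C/pL^C$. Let $\sum c_iNa_i=pb$ with $c_i\in\mathbb{Z}_p$ and $b\in L^C$. As $pb=Nb$, the element $\sum c_ia_i-b$ lies in $\ker N=(\sigma-1)L$. Reading this in $L/L^C$ gives $c_i\in(\zeta-1)\cap\mathbb{Z}_p=p\mathbb{Z}_p$, as claimed. Hence there is a $\mathbb{Z}_p$-basis $Na_1,\dots,Na_m,b_1,\dots,b_a$ of $L^C$. The map $\mathbb{Z}_p^a\oplus\mathbb{Z}_p[C]^m\to L$ given by the $b_j$ and the $a_i$ is onto, because its image contains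 $L^C$ and maps onto $L/L^C$. Both sides have rank $(a+m)+(p-1)m$, so it is an isomorphism.
\end{proof}

\begin{proposition}\label{prop:cup}
Let $G$ be f.g.\ ATF, $0\neq\chi\in H^1(G)$ and $U=\ker\chi$. Then
\[
\ker\bigl(\chi\cup\colon H^1(G)\to H^2(G)\bigr)=\mathrm{cor}\,H^1(U),
\]
this space contains $\chi$, and its dimension is $1+m(G,\chi)$.
\end{proposition}

\begin{proof}
Choose $\sigma\in G$ with $\chi(\sigma)=1$; it generates $C=G/U$. Let $L=\mathrm{Hom}(U,\mathbb{Z}_p)$ and $M=H^1(U)=L/pL$, by \eqref{eq:free-ab} for $U$. We have $\mathrm{res}\,\mathrm{cor}=N$.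

\emph{The character $\chi$ is a corestriction.} Let $\hat\chi\in\mathrm{Hom}(G,\mathbb{Z}_p)$ lift $\chi$. It maps $U$ into $p\mathbb{Z}_p$, so $\hat\chi'=p^{-1}\hat\chi|_U\in L$. From $p\,\mathrm{cor}\,\hat\chi'=\mathrm{cor}\,\mathrm{res}\,\hat\chi=p\hat\chi$ we get $\mathrm{cor}\,\hat\chi'=\hat\chi$, so $\chi\in\mathrm{cor}\,M$.

\emph{The lattice $L$ satisfies the hypothesis of Lemma \ref{lem:lattice}.} Let $\varphi\in L$ with $N\varphi=0$. Over $\mathbb{Q}_p$ the polynomials $X-1$ and $1+X+\dots+X^{p-1}$ are coprime, so $\varphi=(\sigma-1)\psi$ with $\psi\in\mathrm{Hom}(U,\mathbb{Q}_p)$. The reduction $\bar\psi\colon U\to\mathbb{Q}_p/\mathbb{Z}_p$ is invariant under conjugation by $\sigma$. Choose $a\in\mathbb{Q}_p/\mathbb{Z}_p$ with $pa=\bar\psi(\sigma^p)$ and put $\tilde\psi(u\sigma^i)=\bar\psi(u)+ia$ for $u\in U$, $i\in\mathbb{Z}$. This is well defined, since $u\sigma^{i+p}=(u\sigma^p)\sigma^i$, and it is a homomorphism on $G$, since $u\sigma^i\cdot u'\sigma^j=u(\sigma^iu'\sigma^{-i})\sigma^{i+j}$. As $G^{ab}$ is free over $\mathbb{Z}_p$, $\tilde\psi$ lifts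 to some $\psi_1\in\mathrm{Hom}(G,\mathbb{Q}_p)$. Then $\psi-\psi_1|_U\in L$, and $(\sigma-1)(\psi-\psi_1|_U)=\varphi$ because $\psi_1|_U$ is $\sigma$-fixed.

So $L\cong\mathbb{Z}_p^a\oplus\mathbb{Z}_p[C]^m$. The non-trivial character $\zeta^\chi$ of $C$ occurs $m$ times in $L\otimes E$, so $m=m(G,\chi)$. Reducing, $M\cong\mathbb{F}_p^a\oplus\mathbb{F}_p[C]^m$. In $\mathbb{F}_p[C]=\mathbb{F}_p[t]/(t^p)$, with $t=\sigma-1$, we have $N=t^{p-1}$, and the fixed vectors are the multiples of $t^{p-1}$. On $\mathbb{F}_p^a$ both $t$ and $N$ act as $0$. Therefore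
\begin{equation}\label{eq:NM}
(\sigma-1)M\cap M^C=NM,\qquad\dim NM=m(G,\chi).
\end{equation}

\emph{Dimension.} Restriction maps $\mathrm{cor}\,M$ onto $NM$ with kernel $\mathrm{cor}\,M\cap\langle\chi\rangle=\langle\chi\rangle$. So $\dim\mathrm{cor}\,M=1+m(G,\chi)$.

\emph{The two inclusions.} For $b\in M$, $\chi\cup\mathrm{cor}\,b=\mathrm{cor}(\mathrm{res}\,\chi\cup b)=0$. Conversely let $\chi\cup x=0$, and take $c$ with $c(gh)=c(g)+c(h)+\chi(g)x(h)$. Then $c|_U\in M$. For $u\in U$ we compute $c(u\sigma)=c(\sigma\cdot\sigma^{-1}u\sigma)$ in two ways: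
\[
c(u)+c(\sigma)=c(\sigma)+c(\sigma^{-1}u\sigma)+x(u).
\]
Thus $x|_U=(\sigma-1)(-c|_U)$. Since $x|_U$ is also $\sigma$-fixed, \eqref{eq:NM} gives $x|_U=N\varphi=\mathrm{res}\,\mathrm{cor}\,\varphi$ for some $\varphi\in M$. Hence $x-\mathrm{cor}\,\varphi\in\langle\chi\rangle\subseteq\mathrm{cor}\,M$.
\end{proof}

The proof used that both $U^{ab}$ and $G^{ab}$ are torsion-free. Without this the statement fails: for $G=\mathbb{Z}/p$ with $p$ odd, $\chi\cup\chi=0$ but $H^1(U)=0$.

By Proposition \ref{prop:cup}, a non-zero $b\in H^1(U)$ is rigid if and only if $b\cup x=0$ implies $x\in\langle b\rangle$. We use both descriptions from now on. One direction of Theorem \ref{thm:C}(3) is immediate.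

\begin{lemma}\label{lem:central-rigid}
Let $U$ be f.g.\ ATF and $b\in H^1(U)$. If $b(z)\neq0$ for some $z\in Z(U)$, then $b$ is rigid.
\end{lemma}

\begin{proof}
Let $b\cup x=0$. For $g\in\ker b$, \eqref{eq:commute} gives $b(z)x(g)=b(g)x(z)=0$. So $x$ vanishes on $\ker b$, that is, $x\in\langle b\rangle$.
\end{proof}

The smallest case of the opposite direction is $d(G)=2$. It already shows the mechanism: rigidity passes down to subgroups of index $p$, and a property that holds in all open subgroups can be read in their intersection.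

\begin{lemma}\label{lem:two}
Let $G$ be ATF and non-abelian with $d(G)=2$. Then the cup product $H^1(G)\times H^1(G)\to H^2(G)$ is zero, $m(G,\chi)=1$ for all $\chi\neq0$, and $d(U)=p+1$ for every maximal open subgroup $U$.
\end{lemma}

\begin{proof}
If the cup product is zero, Proposition \ref{prop:cup} gives $1+m(G,\chi)=2$, and Lemma \ref{lem:mult}(d) gives $d(\ker\chi)=2+(p-1)$. Suppose that it is non-zero. It is alternating on a plane, so $\chi\cup\psi\neq0$ for all independent $\chi,\psi$, and every $\chi\neq0$ is rigid. Let $U=\ker\chi$. Then $d(U)=2$, so the injection $\mathrm{Hom}(G,\mathbb{Q}_p)\to\mathrm{Hom}(U,\mathbb{Q}_p)$ is onto, and every homomorphism $U\to\mathbb{Q}_p$ kills $[G,G]$. These homomorphisms separate the points of the lattice $U^{ab}$, so $[U,U]=[G,G]$. Write $\chi=\mathrm{cor}\,\chi'$ and take $\psi\notin\langle\chi\rangle$. Then $\mathrm{cor}(\chi'\cup\mathrm{res}\,\psi)=\chi\cup\psi\neq0$, so $U$ again has two generators and non-zero cup product. By induction along chains of index $p$, $[V,V]=[G,G]$ for every open $V$. So $[G,G]\subseteq\bigcap V=1$,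 a contradiction.
\end{proof}

For more generators only part of this inheritance is formal.

\begin{lemma}\label{lem:kernel-rigid}
Let $V$ be f.g.\ ATF, $f\in H^1(V)$ rigid and $Y=\ker f$. Then every $x\in H^1(Y)\setminus\mathrm{res}\,H^1(V)$ is rigid.
\end{lemma}

\begin{proof}
By Lemma \ref{lem:mult}(d), $d(Y)=d(V)$, so $\mathrm{res}\,H^1(V)$, of dimension $d(V)-1$, is a hyperplane in $H^1(Y)$. It lies in $\ker\mathrm{cor}$, since $\mathrm{cor}\,\mathrm{res}=p=0$, and $\mathrm{cor}\,H^1(Y)=\langle f\rangle\neq0$ by Proposition \ref{prop:cup}. So $\ker\mathrm{cor}=\mathrm{res}\,H^1(V)$ and $\mathrm{cor}\,x=cf$ with $c\neq0$. Let $x\cup w=0$ and write $w=\alpha x+\mathrm{res}\,y$. Then $x\cup\mathrm{res}\,y=0$, so $0=\mathrm{cor}(x\cup\mathrm{res}\,y)=cf\cup y$. Hence $y\in\langle f\rangle$, $\mathrm{res}\,y=0$ and $w\in\langle x\rangle$.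
\end{proof}

\section{The linear algebra of a rigid character}\label{sec:linear}

A rigid character $b$ of $U$ stays rigid on $\ker s$ exactly when all $b+ls$ are rigid, by Lemma \ref{lem:mult}(c). So we need to know how rigid and non-rigid characters are distributed on the plane $\langle b,s\rangle$. In $\mathbb{Z}_p\times F$ with $F$ free of rank at least $2$, the non-rigid characters together with $0$ form the hyperplane of characters that vanish on the center (Example \ref{ex:mult}). This section proves that in general they form a subspace.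

Let $U$ be f.g.\ ATF, let $b\in H^1(U)$ be rigid, and fix a complement $H^1(U)=\langle b\rangle\oplus H_0$. Then $b\,\cup$ is injective on $H_0$ with image $b\cup H^1(U)$, so a product that lies in this image can be divided by $b$. For $s,f\in H_0$ write $s\perp f$ if $s\cup f\in b\cup H^1(U)$; there is then a unique $J(s,f)\in H_0$ with
\[
s\cup f=b\cup J(s,f).
\]
By Lemma \ref{lem:alt} the relation $\perp$ is symmetric and reflexive, $D_s=\{f\in H_0:s\perp f\}$ is a subspace containing $s$, and $D_s\cap D_{s'}\subseteq D_a$ for $a\in\langle s,s'\rangle$. Where it is defined, $J$ is bilinear and alternating. Put $J_s=J(s,\cdot)\colon D_s\to H_0$.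

\begin{example}\label{ex:J}
Let $U=\langle z\rangle\times F$ as in Example \ref{ex:mult}, with $r\ge2$, and let $b(z)=1$, $b(F)=0$. For $s\in H_0$ the character $s_F=s-s(z)b$ is inflated from $F$, and $H^2(F)=0$. So
\[
s\cup f=f(z)\,s_F\cup b+s(z)\,b\cup f_F=b\cup\bigl(s(z)f-f(z)s\bigr).
\]
Thus $D_s=H_0$, and $J_s$ acts on $H_0/\langle s\rangle$ as the scalar $s(z)$. The only non-rigid character $s+lb$ is the one with $-l=s(z)$.
\end{example}

In general the eigenvalues of $J_s$ record the non-rigid characters $s+lb$. It is not obvious that $J_s$ maps $D_s$ to itself; this comes from a dimension count in the subgroup $\ker s$.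

\begin{lemma}\label{lem:diag}
Let $0\neq s\in H_0$ and $m_l=m(U,s+lb)$ for $l\in\mathbb{F}_p$. Then $J_s(D_s)\subseteq D_s$, $J_s(s)=0$, and $J_s$ induces on $D_s/\langle s\rangle$ a diagonalizable operator with eigenvalues in $\mathbb{F}_p$, whose $(-l)$-eigenspace has dimension $m_l$.
\end{lemma}

\begin{proof}
Let
\[
\tilde D=\{f\in H^1(U):s\cup f\in b\cup H^1(U)\}=D_s\oplus\langle b\rangle,\qquad D'=\{w\in H^1(U):b\cup w\in s\cup H^1(U)\}.
\]
Project the space $\{(f,w):s\cup f=b\cup w\}$ to the two factors. The first projection has image $\tilde D$ and kernel $\ker(b\,\cup)$ of dimension $1$; the second has image $D'$ and kernel $\ker(s\,\cup)$ of dimension $1+m_0$. So $\dim D'=\dim\tilde D-m_0$.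

\emph{Lower bound for $\sum m_l$.} Let $V=\ker s$. By Proposition \ref{prop:cup}, Lemma \ref{lem:mult}(c),(a) and $m(U,b)=0$,
\[
\dim\ker(b|_V\cup)=1+\sum_{l}m(U,b+ls)=1+\sum_{l\neq0}m(U,s+l^{-1}b)=1+\sum_{l\neq0}m_l .
\]
If $b\cup w=s\cup f$, then $b|_V\cup w|_V=0$, so restriction maps $D'$ into $\ker(b|_V\cup)$. Its kernel is $\langle s\rangle$, which lies in $D'$ as $b\cup s=s\cup(-b)$. Hence $\dim\tilde D-m_0-1\le1+\sum_{l\neq0}m_l$, that is, $\sum_lm_l\ge\dim\tilde D-2$.

\emph{Eigenvectors.} For $f\in\tilde D$ choose $w$ with $s\cup f=b\cup w$; it is unique modulo $\langle b\rangle$. For $f=s$ we may take $w=0$, and for $f=b$ we may take $w=-s$. So $f\mapsto w$ induces a linear map $\bar J\colon\tilde D/\langle s,b\rangle\to H^1(U)/\langle s,b\rangle$, which under $\tilde D/\langle s,b\rangle\cong D_s/\langle s\rangle$ is the map induced by $J_s$. Let $K_l=\ker((s+lb)\cup)$, of dimension $1+m_l$. For $f\in K_l$ we have $s\cup f=b\cup(-lf)$, so $K_l\subseteq\tilde D$, and $\bar J=-l$ on the image $\bar K_l$ of $K_l$ in $\tilde D/\langle s,b\rangle$. Since $(s+lb)\cup(\alpha s+\beta b)=(\beta-l\alpha)\,s\cup b$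 and $s\cup b\neq0$, we have $K_l\cap\langle s,b\rangle=\langle s+lb\rangle$, so $\dim\bar K_l=m_l$. The map $\bar J$ preserves $\sum_l\bar K_l$ and acts by distinct scalars on the $\bar K_l$, so the sum is direct. By the lower bound it is all of $\tilde D/\langle s,b\rangle$. Hence $\bar J$ maps this space into itself, so $J_s(D_s)\subseteq\tilde D\cap H_0=D_s$, and the remaining claims follow.
\end{proof}

An operator is diagonalizable with eigenvalues in $\mathbb{F}_p$ if and only if it is killed by $X^p-X$; we call such operators \emph{split}. This passes to invariant subspaces and quotients.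

\begin{proposition}\label{prop:one}
Let $U$ be f.g.\ ATF, $b\in H^1(U)$ rigid and $s\in H^1(U)\setminus\langle b\rangle$. Then $m(U,s+lb)>0$ for at most one $l\in\mathbb{F}_p$.
\end{proposition}

\begin{proof}
Choose $H_0\ni s$. By Lemma \ref{lem:diag} we must show that $J_s$ has at most one eigenvalue on $D_s/\langle s\rangle$. Suppose it has two, $\lambda\neq\mu$. A single split operator gives no contradiction; we have to use that $J_a$ is split for every $a$. The obstacle is that the domains $D_a$ vary with $a$. Steps 1--4 produce a three-dimensional space on which $J$ is everywhere defined and closed, and Step 5 counts points in a projective plane. For $\nu\in\mathbb{F}_p$ let $E_\nu=\{f\in D_s:J_sf\in\nu f+\langle s\rangle\}$. Then $D_s=\sum_\nu E_\nu$ and $s\in E_\nu$ for all $\nu$.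

\emph{Step 1. If $\nu\neq\nu'$, $e\in E_\nu$ and $e'\in E_{\nu'}$, then $e\perp e'$.} If $e$ or $e'$ is a multiple of $s$, this holds because both lie in $D_s$. Otherwise $s,e,e'$ are independent. Let $t=e+e'\neq0$. Then $s\in D_t$, and Lemma \ref{lem:diag} for $t$ gives $J_t(s)=-J_s(t)=-(\nu e+\nu'e'+cs)\in D_t$ for some $c\in\mathbb{F}_p$. As $s,t\in D_t$, we get $\nu e+\nu'e'-\nu t=(\nu'-\nu)e'\in D_t$. So $e'\cup(e+e')=e'\cup e$ lies in $b\cup H^1(U)$.

Fix $e\in E_\lambda\setminus\langle s\rangle$ and $e'\in E_\mu\setminus\langle s\rangle$, and let $D=D_s\cap D_e$. It contains $s$ and $e$, and $e'$ by Step 1.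

\emph{Step 2. $D$ is invariant under $J_s$ and $J_e$.} Let $f\in D$ and write $f=\sum f_\nu$ with $f_\nu\in E_\nu$. For $\nu\neq\lambda$ we have $f_\nu\perp e$ by Step 1, and hence also $f_\lambda\perp e$. So all $f_\nu$ lie in $D$, and $J_sf\in\sum\nu f_\nu+\langle s\rangle\subseteq D$. Next, $J_ef\in D_e$ by Lemma \ref{lem:diag}. Also $f\in D_{s+e}$ with $s+e\neq0$, so $J_sf+J_ef=J_{s+e}f\in D_{s+e}$. Since $J_sf\in D\subseteq D_{s+e}$, we get $J_ef\in D_{s+e}\cap D_e\subseteq D_s$.

\emph{Step 3. The operators $R,S$ induced by $J_s,J_e$ on $\bar D=D/\langle s,e\rangle$ are split and commute.} They are well defined because $J(s,e)\in\lambda e+\langle s\rangle$. For $(x,y)\in\mathbb{F}_p^2\setminus\{0\}$ and $a=xs+ye$, the space $D/\langle a\rangle$ is a $J_a$-invariant subspace of $D_a/\langle a\rangle$ and $\bar D$ is a quotient of it. So $xR+yS$ is split. Expand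
\[
(R+yS)^p=R^p+\sum_{i=1}^{p-1}y^iC_i+y^pS^p .
\]
Since $(R+yS)^p=R+yS$, $R^p=R$, $S^p=S$ and $y^p=y$, we get $\sum_{i=1}^{p-1}y^iC_i=0$ for all $y\in\mathbb{F}_p^\times$. The matrix $(y^i)$, $y\in\mathbb{F}_p^\times$, $1\le i\le p-1$, is invertible (Vandermonde), so all $C_i$ vanish. Now
\[
(\mathrm{ad}\,R)^{p-1}(S)=\sum_{k=0}^{p-1}\binom{p-1}{k}(-1)^{p-1-k}R^kSR^{p-1-k}=\sum_{k=0}^{p-1}R^kSR^{p-1-k}=C_1=0,
\]
because $\binom{p-1}{k}=(-1)^k$ and $(-1)^{p-1}=1$ in $\mathbb{F}_p$. As $R$ is diagonalizable, so is $\mathrm{ad}\,R$, and therefore $RS=SR$.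

\emph{Step 4. A three-dimensional space.} The $\mu$-eigenspace of $R$ contains the non-zero image of $e'$ and is $S$-invariant, so it contains an eigenvector of $S$. Thus there is $e''\in D\setminus\langle s,e\rangle$ with $J_se''\in\mu e''+\langle s,e\rangle$ and $J_ee''\in\langle s,e,e''\rangle$. Put $T=\langle s,e,e''\rangle$. The three basis vectors are pairwise $\perp$ and their $J$-values lie in $T$, so $J$ is an alternating bilinear map $T\times T\to T$. By Lemma \ref{lem:diag}, $J_a$ is split on the plane $T/\langle a\rangle$ for every $0\neq a\in T$. On $T/\langle s\rangle$ the operator $J_s$ has the eigenvalues $\lambda\neq\mu$, so it is not scalar.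

\emph{Step 5. Counting.} Identify $\Lambda^2T$ with $T^*$ by $u\wedge v\mapsto\det(u,v,\cdot)$. Then $J$ becomes a linear map $\tau\colon T^*\to T$, and $q(\omega)=\omega(\tau\omega)$ is a quadratic form in three variables. For $\omega=\det(u,v,\cdot)\neq0$ we have $\ker\omega=\langle u,v\rangle$ and $q(\omega)=\det(u,v,J(u,v))$. So the zero set $X$ of $q$ in the projective plane $\mathbb{P}(T^*)$ over $\mathbb{F}_p$ consists of the two-dimensional subspaces of $T$ that are closed under $J$. The lines of this plane are the sets of subspaces $\langle a,v\rangle$ through a fixed $a\neq0$, and $\langle a,v\rangle\in X$ if and only if $v$ spans an eigenline of $J_a$ on $T/\langle a\rangle$. A split operator on a plane has $2$ eigenlines, or $p+1$ if it is scalar. So every line meets $X$ in exactly $2$ points or is contained in $X$, and the line belonging to $s$ is not contained in $X$.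

Take a point outside $X$. Each of the $p+1$ lines through it meets $X$ in $2$ points, so $|X|=2(p+1)$. Take a point of $X$, and let $k$ of the lines through it be contained in $X$. Then $|X|=1+kp+(p+1-k)=p+2+k(p-1)$. So $p=k(p-1)$, which forces $p=2$ and $|X|=6$. Then $q$ takes the value $1$ at exactly one point of $\mathbb{F}_2^3$. But each monomial of $q$ omits one of the three variables, so its sum over $\mathbb{F}_2^3$ is $0$, and so is the sum of $q$. This is the required contradiction.
\end{proof}

For $V$ f.g.\ ATF put
\[
\mathcal{N}(V)=\{0\}\cup\{x\in H^1(V):x\neq0,\ x\text{ not rigid}\},\qquad V^\circ=\bigcap_{f\in\mathcal{N}(V)}\ker f .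
\]
The subgroup $V^\circ$ is open, and it is characteristic in $V$ because automorphisms preserve cup products.

\begin{corollary}\label{cor:N}
Let $V$ be f.g.\ ATF.
\begin{enumerate}
\item[(i)] $\mathcal{N}(V)$ is a subspace of $H^1(V)$.
\item[(ii)] If $x\in H^1(V)$ is rigid, then $x|_{V^\circ}$ is rigid.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) The set is stable under scalars by Lemma \ref{lem:mult}(a). Suppose $f_1,f_2\in\mathcal{N}(V)$ are non-zero and $b=f_1+f_2$ is rigid. Then $f_1\notin\langle b\rangle$, and both $f_1$ and $f_1-b=-f_2$ have positive multiplicity, against Proposition \ref{prop:one}.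

(ii) Let $f_1,\dots,f_r$ be a basis of $\mathcal{N}(V)$ and $V_i=\ker f_1\cap\dots\cap\ker f_i$, so that $V_0=V$ and $V_r=V^\circ$. The characters of $V$ that vanish on $V_{i-1}$ are those of $V/V_{i-1}\cong\mathbb{F}_p^{i-1}$, namely $\langle f_1,\dots,f_{i-1}\rangle$. So $f_i|_{V_{i-1}}\neq0$, and $m(V_{i-1},f_i)\ge m(V,f_i)>0$ by Lemma \ref{lem:mult}(b). Assume by induction that $x|_{V_{i-1}}$ is rigid. Then on $V_{i-1}$ neither of $x$, $f_i$ is a multiple of the other, so $x|_{V_i}\neq0$ and $m(V_i,x)=\sum_lm(V_{i-1},x+lf_i)$. The term $l=0$ vanishes. For $l\neq0$ the term equals $m(V_{i-1},f_i+l^{-1}x)$, which is $0$ by Proposition \ref{prop:one} with $b=x$ and $s=f_i$, since $m(V_{i-1},f_i)>0$.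
\end{proof}

\begin{example}
A product $F\times F'$ of free pro-$p$ groups of finite ranks at least $2$ is not ATF. Suppose it is, and let $a\neq0$ and $a'\neq0$ be characters inflated from $F$ and $F'$. They are not rigid, as $H^2(F)=H^2(F')=0$. If $(a+a')\cup(x+x')=0$, with $x$ from $F$ and $x'$ from $F'$, then \eqref{eq:commute} gives $a(g)x'(g')=a'(g')x(g)$ for $g\in F$, $g'\in F'$, so $x+x'\in\langle a+a'\rangle$. Thus $a+a'$ is rigid, against Corollary \ref{cor:N}(i).
\end{example}

\section{Rigid characters come from the center}\label{sec:center}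

In $\langle z\rangle\times F$ with $F$ free of rank at least $2$, we have $V^\circ=\langle z\rangle\times\Phi(F)$, where $\Phi(F)$ is the Frattini subgroup, the intersection of the kernels of all characters of $F$. Iterating, the free factor shrinks to $1$ and the center is left. We show that this procedure finds a central element in general.

\begin{definition}
Let $U$ be f.g.\ ATF. A descending sequence $(V_n)$ of open subgroups of $U$, with intersection $V_\infty$, is a \emph{rigid tower} if for every $n$ each $x\in H^1(V_n)$ with $x|_{V_\infty}\neq0$ is rigid.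
\end{definition}

\begin{lemma}\label{lem:tower}
Let $(V_n)$ be a rigid tower.
\begin{enumerate}
\item[(a)] $x\cup y\neq0$ for all independent $x,y\in H^1(V_\infty)$.
\item[(b)] Every open subgroup of $V_\infty$ is the intersection of a rigid tower.
\item[(c)] $V_\infty$ is abelian.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The classes $x,y$ are restrictions of $\tilde x,\tilde y\in H^1(V_n)$ for some $n$. For $k\ge n$, $\tilde x|_{V_k}$ is rigid and $\tilde y|_{V_k}\notin\langle\tilde x|_{V_k}\rangle$, so $\tilde x\cup\tilde y\neq0$ in $H^2(V_k)$. Hence $x\cup y\neq0$ in the limit $H^2(V_\infty)$.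

(b) By induction along a chain of steps of index $p$, it suffices to treat the kernel of a non-zero character of $V_\infty$. This character is the restriction of some $f\in H^1(V_{n_0})$. Put $Y_k=V_k\cap\ker f$ for $k\ge n_0$; the intersection $Y_\infty$ is the given kernel. Let $x\in H^1(Y_k)$ with $x|_{Y_\infty}\neq0$. The character $f|_{V_k}$ is rigid, so by Lemma \ref{lem:kernel-rigid} we may assume $x=y|_{Y_k}$ with $y\in H^1(V_k)$. Each $y+lf$ restricts to $x|_{Y_\infty}\neq0$ on $Y_\infty\le V_\infty$, so it is rigid on $V_k$. Then $m(Y_k,x)=\sum_lm(V_k,y+lf)=0$ by Lemma \ref{lem:mult}(c).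

(c) Suppose $g,h\in V_\infty$ do not commute. Then $H=\langle g,h\rangle$ is non-abelian with $d(H)=2$, and by Lemma \ref{lem:two} there are independent $x,y\in H^1(H)$ with $x\cup y=0$. As $H^i(H)=\varinjlim H^i(Y)$ over the open subgroups $Y\supseteq H$ of $V_\infty$, there are such a $Y$ and independent classes in $H^1(Y)$ with zero cup product. This contradicts (a) for $Y$, which applies by (b).
\end{proof}

Part (b) is what makes (c) possible: the characters of $H$ need not extend to $V_\infty$, but they extend to an open subgroup.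

\begin{theorem}\label{thm:center}
Let $U$ be f.g.\ ATF and $b\in H^1(U)$ rigid. Then there is $z\in Z(U)$ with $b(z)\neq0$.
\end{theorem}

\begin{proof}
Let $V_0=U$ and $V_{n+1}=V_n^\circ$. This is a rigid tower: if $x\in H^1(V_n)$ does not vanish on $V_\infty$, it does not vanish on $V_n^\circ$, so $x\notin\mathcal{N}(V_n)$. All $V_n$ are characteristic in $U$, so $V_\infty$ is normal, and it is abelian by Lemma \ref{lem:tower}(c). For $g\in U$ the group $V_\infty\langle g\rangle$ is metabelian, hence abelian by Lemma \ref{lem:solv}. So $V_\infty\le Z(U)$. It remains to see that the tower does not kill $b$, and this is the purpose of Section \ref{sec:linear}: by Corollary \ref{cor:N}(ii) all $b|_{V_n}$ are rigid, hence non-zero, so $b|_{V_\infty}\neq0$.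
\end{proof}

Next we describe the center and split it off. A central element may be a $p$-th power or lie in the Frattini subgroup, so we detect it by a character of an open subgroup.

\begin{lemma}\label{lem:split}
Let $G$ be f.g.\ ATF.
\begin{enumerate}
\item[(a)] If $1\neq z\in G$, there are an open $Y\le G$ containing $z$ and $\hat b\in\mathrm{Hom}(Y,\mathbb{Z}_p)$ with $\hat b(z)\in\mathbb{Z}_p^\times$.
\item[(b)] $Z(G)\cap[G,G]=1$, and $Z(G)\cong\mathbb{Z}_p^r$ with $r\le d(G)$.
\item[(c)] If $r>0$, then $G$ has an open subgroup $Y=\langle z\rangle\times Y_0$ with $\langle z\rangle\cong\mathbb{Z}_p$, $Y_0$ f.g.\ and $Z(Y_0)\cong\mathbb{Z}_p^{r-1}$. If $G$ is non-abelian, so is $Y_0$.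
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\langle z\rangle\cong\mathbb{Z}_p$, and a non-zero character of $\langle z\rangle$ is the restriction of some $b\in H^1(Y)$ with $Y\supseteq\langle z\rangle$ open. Lift $b$ by \eqref{eq:free-ab}.

(b) Let $1\neq z\in Z(G)$ and take $Y,\hat b$ as in (a). The transfer sends $z$ to $z^{[G:Y]}$, so $(\mathrm{cor}\,\hat b)(z)=[G:Y]\,\hat b(z)\neq0$. Since $\mathrm{cor}\,\hat b\in\mathrm{Hom}(G,\mathbb{Z}_p)$ kills $[G,G]$, we get $z\notin[G,G]$. So $Z(G)$ embeds as a closed subgroup in $G^{ab}\cong\mathbb{Z}_p^{d(G)}$.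

(c) Take $1\neq z\in Z(G)$ and $Y,\hat b$ as in (a). Then $\hat b$ maps the central subgroup $\langle z\rangle$ isomorphically onto $\mathbb{Z}_p$, so $Y=\langle z\rangle\times Y_0$ with $Y_0=\ker\hat b\cong Y/\langle z\rangle$, which is f.g. By Lemma \ref{lem:roots}(b), $\langle z\rangle\times Z(Y_0)=Z(Y)=Z(G)\cap Y$ is open in $Z(G)$, so it has rank $r$ and $Z(Y_0)$ has rank $r-1$. If $Y_0$ is abelian, so is $Y$, and then $G$ by Lemma \ref{lem:roots}(b).
\end{proof}

\begin{lemma}\label{lem:centerless}
A non-abelian ATF group contains a f.g.\ closed subgroup $G_1$ with $Z(G_1)=1$ and $d(G_1)\ge3$.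
\end{lemma}

\begin{proof}
There are f.g.\ non-abelian closed subgroups, such as $\langle g,h\rangle$ with $[g,h]\neq1$. Among them choose $G_1$ with $Z(G_1)$ of minimal rank. By Lemma \ref{lem:split}(c) the rank is $0$, so $Z(G_1)=1$. As $G_1$ is non-abelian, $d(G_1)\ge2$. If $d(G_1)=2$, replace $G_1$ by a maximal open subgroup: it needs $p+1\ge3$ generators by Lemma \ref{lem:two} and has trivial center by Lemma \ref{lem:roots}(b).
\end{proof}

\section{Growth of multiplicities in centerless groups}\label{sec:growth}

\begin{proposition}\label{prop:positive}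
Let $G$ be f.g.\ ATF with $Z(G)=1$. For every open $U\le G$ and every non-trivial finite-order character $\xi\colon U\to E^\times$ we have $m(U,\xi)\ge1$.
\end{proposition}

\begin{proof}
Open subgroups of $G$ have trivial center by Lemma \ref{lem:roots}(b), so by Theorem \ref{thm:center} they have no rigid characters. Let $\xi$ have order $p^k$, $k\ge1$, and put $U_1=\ker\xi^p$. Then $\xi|_{U_1}$ has order $p$, so $\xi|_{U_1}=\zeta^\chi$ with $0\neq\chi\in H^1(U_1)$, and $m(U_1,\xi)\ge1$. The group $U/U_1$ is cyclic of order $p^{k-1}$ and its characters are the powers of $\xi^p$. By Lemma \ref{lem:mult}(c),(a), $m(U_1,\xi)=\sum_{j=0}^{p^{k-1}-1}m(U,\xi^{1+pj})=p^{k-1}m(U,\xi)$.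
\end{proof}

For the rest of the paper we fix the following setting:
\begin{equation}\label{eq:setting}
G\text{ f.g.\ ATF},\quad Z(G)=1,\quad 1\le n<d(G),\quad\mathbf{u}=(u_1,\dots,u_n)\in G^n,\quad H=\langle u_1,\dots,u_n\rangle.
\end{equation}
The perturbation of $\mathbf{u}$ need not be computed in $G$. We may work in any open subgroup $HW$, with $W$ small and normal, and multiplicities only increase on the way down. They increase strictly, because $HW$ needs more than $n$ generators and so has characters that vanish on $H$; this is the role of the hypothesis $n<d(G)$.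

\begin{lemma}\label{lem:growth}
In the setting \eqref{eq:setting}, let $H_1\le H$ be open, $W_0$ open normal in $G$, and $\xi\neq1$ a finite-order character of $H_1$ that is trivial on $H_1\cap W_0$. For $W\le W_0$ open normal in $G$, extend $\xi$ to $H_1W$ by $\xi(hw)=\xi(h)$. Then $m(H_1W,\xi)\to\infty$ as $W\to1$: for every $k$ there is $W_k$ with $m(H_1W,\xi)\ge k$ for all $W\le W_k$.
\end{lemma}

\begin{proof}
The extension is well defined because $H_1W/W\cong H_1/(H_1\cap W)$, and the extensions for different $W$ are compatible under restriction. By Lemma \ref{lem:mult}(b), $m(H_1W,\xi)$ does not decrease when $W$ shrinks. So it suffices to find, for given $W$, some $W^*\le W$ with a strictly larger value.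

Since $d(HW)\ge d(G)>n$ and $(HW)^{ab}$ is a lattice of rank $d(HW)$, there is $0\neq c\in\mathrm{Hom}(HW,\mathbb{Z}_p)$ with $c(u_i)=0$ for all $i$, so $c(H)=0$. The subgroup $U=H_1W$ is open in $HW$, so $c(U)=p^j\mathbb{Z}_p$ for some $j$. Then $\bar c=p^{-j}c|_U\bmod p$ is a non-zero character of $U$ that vanishes on $H_1$. Let $U'=\ker\bar c\supseteq H_1$ and $\eta=\zeta^{\bar c}$. All $\xi\eta^l$ restrict to $\xi\neq1$ on $H_1$, so they are non-trivial, and Lemma \ref{lem:mult}(c) with Proposition \ref{prop:positive} gives
\[
m(U',\xi)=\sum_{l=0}^{p-1}m(U,\xi\eta^l)\ge m(U,\xi)+p-1 .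
\]
Choose $W^*\le W\cap U'$ open normal in $G$. Then $H_1W^*\le U'$, so $m(H_1W^*,\xi)\ge m(U',\xi)>m(H_1W,\xi)$.
\end{proof}

\section{Pushing relations deeper}\label{sec:push}

Let $F$ be the free pro-$p$ group on $x_1,\dots,x_n$, and for $\mathbf{u}\in G^n$ let $\rho_{\mathbf{u}}\colon F\to G$ send $x_i$ to $u_i$. In Section \ref{sec:model} we computed how a change $u_i\mapsto h_iu_i$ alters the map on $V^{ab}$. In general the change is the restriction to $V$ of a derivation on $F$, so we need to know which maps out of $V^{ab}$ arise in this way.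

Let $V\trianglelefteq F$ be open, $P=F/V$, and let $M$ be a $\mathbb{Z}_p[P]$-module, f.g.\ over $\mathbb{Z}_p$. A \emph{derivation} $F\to M$ is a continuous map $\delta$ with $\delta(ww')=\delta(w)+w\delta(w')$. Derivations correspond to homomorphisms $w\mapsto(\delta(w),wV)$ from $F$ to the pro-$p$ group $M\rtimes P$ over $P$. Since $F$ is free, there is exactly one derivation with prescribed values $\delta(x_i)$. On $V$ a derivation is a homomorphism, and $\delta(wvw^{-1})=\delta(w)+w\delta(v)+w\delta(w^{-1})=w\delta(v)$ for $v\in V$, so it induces a $P$-map $V^{ab}\to M$, where $P$ acts on $V^{ab}$ by conjugation. Let $\partial\colon F\to\mathbb{Z}_p[P]^n$ be the derivation with $\partial x_i=e_i$, and $\bar\partial\colon V^{ab}\to\mathbb{Z}_p[P]^n$ the induced map.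

\begin{lemma}\label{lem:relation}
With this notation:
\begin{enumerate}
\item[(a)] $\bar\partial$ is injective;
\item[(b)] $V^{ab}\otimes E\cong E[P]^{n-1}\oplus E$ as representations of $P$;
\item[(c)] for every $P$-map $j\colon V^{ab}\to B$ into a $\mathbb{Z}_p[P]$-module $B$ that is f.g.\ and free over $\mathbb{Z}_p$, there are $a\ge0$ and a derivation $F\to B$ that induces $p^aj$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We construct a derivation that remembers the class in $V^{ab}$ and factor it through $\partial$. Let $\pi\colon V\to V^{ab}$ be the projection, and let $M$ be the module of maps $P\to V^{ab}$ with action $(gf)(y)=f(yg)$. Let $s\colon P\to F$ be a section with $s(1)=1$, and put $\delta(g)(y)=\pi\bigl(s(y)\,g\,s(yg)^{-1}\bigr)$. Then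
\[
\delta(gh)(y)=\pi\bigl(s(y)gs(yg)^{-1}\bigr)+\pi\bigl(s(yg)hs(ygh)^{-1}\bigr)=\delta(g)(y)+\bigl(g\delta(h)\bigr)(y),
\]
so $\delta\colon F\to M$ is a derivation, and $\delta(v)(1)=\pi(v)$ for $v\in V$. Let $\gamma\colon\mathbb{Z}_p[P]^n\to M$ be the $P$-map with $\gamma(e_i)=\delta(x_i)$. The derivations $\gamma\circ\partial$ and $\delta$ agree on the $x_i$, so they are equal. Hence $\partial v=0$ implies $\pi(v)=0$.

(b) Let $\alpha\colon\mathbb{Z}_p[P]^n\to\mathbb{Z}_p[P]$ be the $P$-map $e_i\mapsto\bar x_i-1$. Its image is the augmentation ideal $I$, since the $\bar x_i$ generate $P$. The derivations $\alpha\circ\partial$ and $w\mapsto\bar w-1$ agree on the $x_i$, so $\alpha\bar\partial=0$. The rank of $\ker\alpha$ is $n|P|-(|P|-1)$, which by Schreier's formula is the rank of $V^{ab}$. With (a) this gives $V^{ab}\otimes E\cong\ker\alpha\otimes E$. By Maschke's theorem $(\ker\alpha\otimes E)\oplus(I\otimes E)\cong E[P]^n\cong E[P]^{n-1}\oplus E\oplus(I\otimes E)$, and the summand $I\otimes E$ cancels.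

(c) By (a) and Maschke's theorem there is a $P$-map $r\colon\mathbb{Q}_p[P]^n\to V^{ab}\otimes\mathbb{Q}_p$ with $r\bar\partial=\mathrm{id}$. For large $a$ the map $g=p^ajr$ sends $\mathbb{Z}_p[P]^n$ into $B$. Then $g\circ\partial$ is a derivation that induces $g\bar\partial=p^aj$.
\end{proof}

\begin{proposition}\label{prop:push}
In the setting \eqref{eq:setting}, let $W_0$ and $W''$ be open normal subgroups of $G$ and let $V=\rho_{\mathbf{u}}^{-1}(W_0)$. There is $\mathbf{u}'\in G^n$ with $u_i'\in W''u_i$ for all $i$ and $\ker\rho_{\mathbf{u}'}\subseteq[V,V]$.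
\end{proposition}

\begin{proof}
Write $\rho=\rho_{\mathbf{u}}$, $H_0=H\cap W_0$ and $P=F/V\cong H/H_0$. For $W\le W_0$ open normal in $G$ put $Y=HW$ and $Y_0=Y\cap W_0=H_0W$. Then $Y_0\trianglelefteq Y$ and $Y/Y_0\cong HW_0/W_0\cong P$. So the quotient $P$ does not depend on $W$, while the lattice $B=Y_0^{ab}$, on which $Y$ acts by conjugation through $P$, does.

\emph{Step 1. For small $W$, every irreducible representation $\lambda$ of $P$ over $E$ occurs in $\mathrm{Hom}(Y_0,E)$ at least as often as in $E[P]^{n-1}\oplus E$.} The trivial representation occurs $n$ times in the latter, and $\dim\mathrm{Hom}(Y_0,E)^Y=d(Y)\ge d(G)>n$ times in the former, by \eqref{eq:res-iso} and Lemma \ref{lem:mult}(b). Let $\lambda\neq1$. Every irreducible representation of a finite $p$-group over $E$ is induced from a one-dimensional character of a subgroup, say $\lambda=\mathrm{Ind}_Q^P\,\xi$. Here $\xi\neq1$, since otherwise $\lambda$ would be a permutation representation and contain the trivial one. Let $H_Q\le H$ be the preimage of $Q$. Then $H_QW/Y_0=Q$, and $\xi$ is a character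 of $H_Q$ that is trivial on $H_Q\cap W_0=H_0$; its extension to $H_QW$ as in Lemma \ref{lem:growth} is the inflation from $Q$. By Frobenius reciprocity, the multiplicity of $\lambda$ in $\mathrm{Hom}(Y_0,E)$ is the dimension of the $\xi$-eigenspace of $Q$, which is $m(H_QW,\xi)$. It tends to $\infty$ by Lemma \ref{lem:growth}. As $P$ has finitely many irreducible representations, one $W$ serves for all of them. Fix it.

\emph{Step 2. There is a derivation $\delta_1\colon F\to B$ that induces an injective map $j\colon V^{ab}\to B$.} By Step 1, $E[P]^{n-1}\oplus E$ is a direct summand of $\mathrm{Hom}(Y_0,E)=(B\otimes E)^*$. It is a permutation representation, hence self-dual, so by Lemma \ref{lem:relation}(b) $V^{ab}\otimes E$ embeds in $B\otimes E$. To descend to $\mathbb{Z}_p$, let $\varphi_1,\dots,\varphi_k$ be a $\mathbb{Z}_p$-basis of $\mathrm{Hom}_{\mathbb{Z}_p[P]}(V^{ab},B)$; it is also an $E$-basis of $\mathrm{Hom}_{E[P]}(V^{ab}\otimes E,B\otimes E)$, as taking $P$-invariants commutes with the flat extension $\mathbb{Z}_p\to E$. In $\mathbb{Z}_p$-bases of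 $V^{ab}$ and $B$, some maximal minor of $\sum X_i\varphi_i$ does not vanish at a point of $E^k$. It is therefore a non-zero polynomial over $\mathbb{Z}_p$, and it does not vanish at some point of $\mathbb{Z}_p^k$, since $\mathbb{Z}_p$ is an infinite domain. This gives an injective $P$-map $V^{ab}\to B$, and by Lemma \ref{lem:relation}(c) a multiple $j$ of it by a power of $p$ is induced by a derivation.

\emph{Step 3. Choice of $\mathbf{u}'$.} Let $f_0\colon V^{ab}\to B$ be induced by $\rho\colon V\to H_0\le Y_0$. Choose a non-zero maximal minor of $j$. The same minor of $f_0+Xj$ is a polynomial in $X$ with that number as leading coefficient, so it has finitely many zeros, and $f_0+p^tj$ is injective for all large $t$. The image of $W''\cap Y_0$ in $B$ is open, so it contains $p^tB$ for large $t$. Fix $t$ with both properties, let $\delta=p^t\delta_1$, choose $h_i\in W''\cap Y_0$ with image $\delta(x_i)$ in $B$, and put $u_i'=h_iu_i$ and $\rho'=\rho_{\mathbf{u}'}$.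

\emph{Step 4. The kernel of $\rho'$.} The maps $\rho$ and $\rho'$ have image in $Y$ and agree modulo $Y_0$. Let $\Delta(w)\in B$ be the class of $\rho'(w)\rho(w)^{-1}\in Y_0$. From
\[
\rho'(ww')\rho(ww')^{-1}=\rho'(w)\bigl(\rho'(w')\rho(w')^{-1}\bigr)\rho'(w)^{-1}\cdot\rho'(w)\rho(w)^{-1},
\]
and since $\rho'(w)$ acts on $B$ as the image of $w$ in $P$, we see that $\Delta$ is a derivation $F\to B$. As $\Delta(x_i)$ is the class of $h_i$, we have $\Delta=\delta$. For $v\in V$ both $\rho(v)$ and $\rho'(v)$ lie in $Y_0$, so $\rho'$ induces $f_0+p^tj$ on $V^{ab}$. Let $w\in\ker\rho'$. Then $\rho(w)\in Y_0\le W_0$, so $w\in V$, and its class in $V^{ab}$ is killed by the injective map $f_0+p^tj$. Hence $w\in[V,V]$.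
\end{proof}

\section{Free subgroups}\label{sec:end}

One application of Proposition \ref{prop:push} moves the relations one level down. The next perturbation must not undo this; it does not, because having all relations in a given open subgroup of $F$ is an open condition. Baire's theorem then performs infinitely many steps at once.

\begin{proof}[Proof of Theorem \ref{thm:C}]
(1) The first part is Lemma \ref{lem:split}(b). For the second, apply Lemma \ref{lem:split}(c) $r$ times, each time to the last factor. This gives an open subgroup $\langle z_1\rangle\times\dots\times\langle z_r\rangle\times G_0$ in which $Z(G_0)$ has rank $0$, so $Z(G_0)=1$.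

(2) Let $F_0=F$ be free of rank $n$ and $F_{k+1}=\Phi(F_k)$, the Frattini subgroup, which contains $[F_k,F_k]$. The $F_k$ are open and normal in $F$. Their intersection is trivial, because in a finite quotient of $F$ their images form the Frattini series, which decreases strictly until it reaches $1$. Put
\[
\mathcal{O}_k=\{\mathbf{u}\in G^n:\ker\rho_{\mathbf{u}}\subseteq F_k\}.
\]
A tuple $\mathbf{u}$ freely generates a free pro-$p$ group of rank $n$ if and only if $\ker\rho_{\mathbf{u}}=1$, so the set in question is $\bigcap_k\mathcal{O}_k$.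

Let $\mathbf{u}\in\mathcal{O}_k$. The closed sets $\rho_{\mathbf{u}}^{-1}(W)$, for $W$ open normal in $G$, form a filtered family whose intersection $\ker\rho_{\mathbf{u}}$ lies in the open set $F_k$. By compactness there is $W_0$ with $V:=\rho_{\mathbf{u}}^{-1}(W_0)\subseteq F_k$. This has two consequences.

First, $\mathcal{O}_k$ is open. If $u_i'\in W_0u_i$ for all $i$, then $\rho_{\mathbf{u}'}$ and $\rho_{\mathbf{u}}$ agree modulo $W_0$, so $\ker\rho_{\mathbf{u}'}\subseteq V\subseteq F_k$.

Second, $\mathbf{u}$ lies in the closure of $\mathcal{O}_{k+1}$. For any open normal $W''$, Proposition \ref{prop:push} gives $\mathbf{u}'\in\prod W''u_i$ with $\ker\rho_{\mathbf{u}'}\subseteq[V,V]\subseteq[F_k,F_k]\subseteq F_{k+1}$.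

Since $\mathcal{O}_0=G^n$, induction on $k$ shows that every $\mathcal{O}_k$ is dense. The space $G^n$ is compact Hausdorff, so by Baire's theorem $\bigcap_k\mathcal{O}_k$ is a dense $G_\delta$.

(3) The group $U$ is f.g.\ ATF, and by Proposition \ref{prop:cup} the condition on cup products says that $b$ is rigid. The two implications are Theorem \ref{thm:center} and Lemma \ref{lem:central-rigid}.
\end{proof}

The hypothesis $Z(G)=1$ in (2) entered only through Proposition \ref{prop:positive}. It cannot be dropped: in $G=\mathbb{Z}_p^3$ no pair generates a free group of rank $2$.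

\begin{proof}[Proof of Theorem \ref{thm:A}]
By Lemma \ref{lem:centerless}, a non-abelian ATF group contains a f.g.\ closed subgroup $G_1$ with $Z(G_1)=1$ and $d(G_1)\ge3$. Theorem \ref{thm:C}(2) with $n=2$ gives a pair in $G_1$ that freely generates a closed free pro-$p$ subgroup of rank $2$.
\end{proof}

With the deduction in Section \ref{sec:ATF}, this proves Theorem \ref{thm:B} and the conjecture.

\begin{thebibliography}{9}

\bibitem{Quadrelli}
Claudio Quadrelli, \emph{Galois-theoretic features for 1-smooth pro-$p$ groups}, arXiv:2004.12605 (2020).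

\end{thebibliography}
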